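# Decomposing the half-line into Borel sets closed under addition and multiplication

## Semirings, small sets, transcendence bases and derivations

Throughout, $\kappa,\lambda,\mu$ denote cardinals, $\mathfrak c$ is the cardinality of the continuum, and $\mathbb Q^+$ is the set of positive rationals.

**Definition (decomposition).** A decomposition of a set is a way of writing it as a union of pairwise disjoint sets. For example, $(0,\infty)=(0,1)\cup[1,\infty)$ is a decomposition into two Borel sets.

**Definition (semiring).** In these notes a semiring is a nonempty set $B\subseteq(0,\infty)$ with $B+B\subseteq B$ and $B\cdot B\subseteq B$. The sets $\mathbb Q^+$, $[1,\infty)$ and the positive integers are semirings. The set $(0,1)$ is closed under multiplication only, since $\frac23+\frac23>1$. The set $\mathbb Q^+\sqrt2$ is closed under addition only, since $\sqrt2\cdot\sqrt2=2$.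

**Definition (spectrum).** $\mathrm{Spec}$ is the class of all $\kappa$ such that $(0,\infty)$ decomposes into exactly $\kappa$ Borel semirings. For example $1\in\mathrm{Spec}$, because $(0,\infty)$ is itself a Borel semiring.

**Definition (small sets, low Borel classes).** A set is null if it has Lebesgue measure $0$, and meager if it is a countable union of nowhere dense sets. A set is $F_\sigma$ if it is a countable union of closed sets, and $G_\delta$ if it is a countable intersection of open sets. The set $\mathbb Q$ is null, meager and $F_\sigma$. It is not $G_\delta$: a dense $G_\delta$ set is comeager, and by Baire's theorem no set is both meager and comeager.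

**Definition (covering numbers).** $\mathrm{cov}(\mathcal N)$, respectively $\mathrm{cov}(\mathcal M)$, is the least number of null, respectively meager, sets whose union is $\mathbb R$. Both lie between $\aleph_1$ and $\mathfrak c$: countably many such sets do not cover, and the singletons do.

**Definition (ccc, MA).** Two conditions of a poset are compatible if they have a common extension. A poset is ccc if every set of pairwise incompatible conditions is countable; every countable poset is an example. Martin's axiom MA says that for every ccc poset and every family of fewer than $\mathfrak c$ dense subsets of it, some filter meets all of them.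

**Definition (transcendence basis).** A set $T\subseteq\mathbb R$ is algebraically independent if $f(a_1,\dots,a_n)\ne0$ for all $n\ge1$, all nonzero $f\in\mathbb Z[x_1,\dots,x_n]$ and all pairwise distinct $a_1,\dots,a_n\in T$. It is a transcendence basis (of $\mathbb R$ over $\mathbb Q$) if, in addition, every real is algebraic over $\mathbb Q(T)$. For example, $\{\pi\}$ is algebraically independent, and $\{\pi,\sqrt\pi\}$ is not, because of $x_1-x_2^2$. By Zorn's lemma every algebraically independent set extends to a transcendence basis. Every transcendence basis has size $\mathfrak c$, since only $\max(|T|,\aleph_0)$ reals are algebraic over $\mathbb Q(T)$.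

**Definition (derivation).** A derivation is an additive map $\partial$ with $\partial(xy)=y\,\partial x+x\,\partial y$. From $\partial1=2\,\partial1$ we get $\partial1=0$, so $\partial$ vanishes on $\mathbb Q$. Additivity and the product rule give, for $f\in\mathbb Z[x_1,\dots,x_n]$,
$$\partial\big(f(a_1,\dots,a_n)\big)=\sum_{j}f_{x_j}(a_1,\dots,a_n)\,\partial a_j. \tag{1}$$

We use two textbook facts. First, a derivation on a field of characteristic $0$ with values in an algebraic extension extends uniquely to a derivation of that extension. So, if $T$ is a transcendence basis and $t\in T$, then $\partial/\partial t$ on $\mathbb Q(T)$ extends uniquely to a derivation $\partial_t:\mathbb R\to\mathbb R$. Second, if a derivation vanishes on a field $k$ of characteristic $0$, it vanishes at every $x$ algebraic over $k$: with $g$ the minimal polynomial, $0=\partial(g(x))=g'(x)\,\partial x$ and $g'(x)\neq0$.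

**Definition (support).** For a fixed transcendence basis $T$ let $\mathrm{supp}(x)=\{t\in T:\partial_tx\ne0\}$. For example, let $t,u\in T$ be distinct and positive and let $x=\sqrt{tu}$. Differentiating $x^2=tu$ gives $\partial_tx=u/(2x)$ and $\partial_ux=t/(2x)$. For any other $s\in T$ we get $\partial_sx=0$. So $\mathrm{supp}(x)=\{t,u\}$.

## One piece or continuum many?

Suppose $(0,\infty)=\bigcup_{\alpha<\kappa}B_\alpha$ is a decomposition into Borel semirings. Must $\kappa=1$ or $\kappa=\mathfrak c$? This is asked in Márton Elekes, Tamás Keleti, "Decomposing the real line into Borel sets closed under addition", arXiv:1406.0701 (2014). In our notation, does $\mathrm{Spec}\subseteq\{1,\mathfrak c\}$ hold?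

The answer is that ZFC does not decide this. Under CH, or under MA, every such decomposition has $\kappa=1$ or $\kappa=\mathfrak c$. On the other hand, it is consistent that $\mathfrak c>\aleph_1$ and there is such a decomposition, even into $F_\sigma$ sets, with $\kappa=\aleph_1$. (Consistency is always relative to that of ZFC.) Three theorems carry this.

**Theorem 1 (ZFC).** Let $(0,\infty)=\bigcup_{\alpha<\kappa}B_\alpha$ be a decomposition into Borel semirings with $\kappa>1$. Then every $B_\alpha$ is Lebesgue null, meager, dense in $(0,\infty)$ and not $G_\delta$. Moreover $\max(\mathrm{cov}(\mathcal N),\mathrm{cov}(\mathcal M))\le\kappa\le\mathfrak c$; in particular $\aleph_1\le\kappa\le\mathfrak c$. Hence CH implies $\kappa=\mathfrak c$, and so does MA.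

**Theorem 2 (ZFC).** If some transcendence basis of $\mathbb R$ over $\mathbb Q$ is a disjoint union of $\lambda\ge\aleph_0$ nonempty Borel (resp. compact) sets, then $(0,\infty)$ decomposes into exactly $\lambda$ Borel (resp. $F_\sigma$) semirings. In particular $(0,\infty)$ always decomposes into $\mathfrak c$ countable semirings, so $\{1,\mathfrak c\}\subseteq\mathrm{Spec}$.

**Theorem 3.** Let $V\models\mathrm{ZFC}$ and $\mu=\mathfrak c^V$. There is a ccc forcing extension of $V$ in which $\mathfrak c=\mu$ and, for every cardinal $\lambda$ with $\aleph_1\le\lambda\le\mathfrak c$, some transcendence basis of $\mathbb R$ over $\mathbb Q$ is a disjoint union of exactly $\lambda$ nonempty compact sets. Hence in that extension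
$$\mathrm{Spec}=\{1\}\cup\{\lambda:\aleph_1\le\lambda\le\mathfrak c\},$$
the largest spectrum permitted by Theorem 1, and every value is realized by $F_\sigma$ pieces.

## Rational rays, quadratic numbers, and two non-Borel pieces

What does closure force by hand? Let $x\in B_\alpha$, let $a,b$ be positive integers, and say $\frac abx\in B_\beta$. Adding $\frac abx$ to itself $b$ times gives $ax\in B_\beta$; adding $x$ to itself $a$ times gives $ax\in B_\alpha$. Disjointness yields $\beta=\alpha$, so
$$x\in B_\alpha\ \Longrightarrow\ \mathbb Q^+x\subseteq B_\alpha. \tag{2}$$
In particular all positive rationals lie in the piece $B$ containing $1$.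

Multiplication glues further. The piece of $\sqrt2$ contains $\sqrt2\cdot\sqrt2=2$, so it is $B$. The number $x=\sqrt2-1$ satisfies $x^2+2x=1$, and the left side lies in the piece of $x$; so that piece is $B$ too.

Transcendental numbers are less rigid. Let $\partial:\mathbb R\to\mathbb R$ be any derivation and let $x,y>0$. For $z=x+y$ and for $z=xy$ we have
$$\partial z=a\,\partial x+b\,\partial y\quad\text{with }a,b>0, \tag{3}$$
namely $(a,b)=(1,1)$ and $(a,b)=(y,x)$. So a sign shared by $\partial x$ and $\partial y$ is inherited by $\partial z$. Take $\partial=\partial_t$ for an element $t$ of a transcendence basis. Then $\{x>0:\partial_tx\ge0\}$ and $\{x>0:\partial_tx<0\}$ are disjoint semirings covering $(0,\infty)$. They are nonempty, since for large $N$ they contain $N+t$ and $N-t$ respectively.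

So without the Borel condition, $\kappa=2$ is possible. By Theorem 1 these two sets are not both Borel. Positivity in (3) will produce our decompositions; the difficulty will be to make the pieces Borel and to control their number.

## Pieces are null and meager: proof of Theorem 1

**Step 1. Every piece is null and meager.** The purpose is to show that one large piece would swallow everything. We use two classical facts: if $A\subseteq\mathbb R$ is measurable with positive measure, then $A+A$ contains an open interval (Steinhaus), and the same holds if $A$ is non-meager with the Baire property (Piccard–Pettis). Borel sets are measurable and have the Baire property.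

Let $\kappa>1$ and suppose $B=B_\alpha$ is not null or not meager. Then $B+B\subseteq B$ contains an interval $(a,b)$, and after shrinking we may take $0<a<b$. Adding $n$ elements of $(a,b)$ gives all of $(na,nb)$, so $B\supseteq\bigcup_{n\ge1}(na,nb)$. For all large $n$ we have $(n+1)a<nb$, so consecutive intervals overlap and $B$ contains a half-line $[M,\infty)$.

Since $\kappa>1$, choose $\beta\ne\alpha$ and $x\in B_\beta$. Then $nx\in B_\beta$ for all $n\ge1$, but $nx\in[M,\infty)\subseteq B_\alpha$ for large $n$. This contradicts disjointness.

**Step 2. The bounds on $\kappa$.** We count. The pieces are disjoint and nonempty, so $\kappa\le\mathfrak c$. They are null and cover $(0,\infty)$, so $\kappa$ is uncountable. The pieces, their reflections in $0$, and $\{0\}$ are $\kappa+\kappa+1=\kappa$ sets covering $\mathbb R$, all null and all meager. Hence $\kappa\ge\max(\mathrm{cov}(\mathcal N),\mathrm{cov}(\mathcal M))\ge\aleph_1$.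

**Step 3. CH and MA.** Here we see when the bounds meet. Under CH, $\aleph_1\le\kappa\le\mathfrak c$ gives $\kappa=\mathfrak c$. Under MA, $\mathrm{cov}(\mathcal M)=\mathfrak c$ (Martin–Solovay), so again $\kappa=\mathfrak c$. The equality is quick to see. Each meager set is contained in a countable union of closed nowhere dense sets, so fewer than $\mathfrak c$ meager sets are covered by a family of fewer than $\mathfrak c$ closed nowhere dense sets $K$. Consider the countable, hence ccc, poset of compact intervals of positive length with rational endpoints, ordered by inclusion. For each such $K$ the intervals disjoint from $K$ form a dense set. A filter meeting all these dense sets consists of compact sets any finitely many of which have a common point, so there is a point in all of them. That point lies in no $K$.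

**Step 4. Density and complexity.** It remains to show that no piece is $G_\delta$. By (2), $B_\alpha\supseteq\mathbb Q^+x$ for any $x\in B_\alpha$, so $B_\alpha$ is dense in $(0,\infty)$. If it were $G_\delta$, it would be comeager in $(0,\infty)$; but it is meager, contradicting Baire's theorem. $\square$

This argument uses only that the pieces are null and meager, so it stops at the covering numbers. To show that $\kappa=\aleph_1<\mathfrak c$ can happen, we need constructions.

## Leading signs over a partitioned transcendence basis: proof of Theorem 2

Fix a transcendence basis $T$. We want to sort the positive reals by data read off from the derivatives $\partial_tx$.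

The coarsest choice is to sort by $\mathrm{supp}(x)$. This fails: for $t\in T$ and $N>|t|$, the numbers $N+t$ and $N-t$ both have support $\{t\}$, but their sum $2N$ has empty support. Signs cure this cancellation. For finite $S\subseteq T$ and $\varepsilon:S\to\{1,-1\}$, the set of $x>0$ with $\mathrm{supp}(x)=S$ and $\operatorname{sgn}\partial_tx=\varepsilon_t$ for all $t\in S$ is closed under $+$ and $\cdot$ by (3). We shall see that these pieces are countable, hence Borel. But there are $\mathfrak c$ of them, and we want fewer.

To get fewer pieces, group $T$ into sets $C_i$ $(i\in J)$ and record only which $C_i$ meet the support, together with one sign for each of those $i$. But if $t,t'\in C_i$ are distinct, then $x=N+t-t'$ has derivatives of both signs along $C_i$, so there is no common sign to record. The way out is to use the order of $\mathbb R$: record the sign of the derivative at the largest element of $\mathrm{supp}(x)\cap C_i$. Beyond the larger of the two leading points of $x$ and $y$ all derivatives vanish, and at that point the signs agree wherever they are nonzero.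

Now the proof. Let $T=\bigsqcup_{i\in J}C_i$ be a transcendence basis with all $C_i$ nonempty Borel and $|J|=\lambda\ge\aleph_0$.

**Step 1. Supports are finite and carry $x$.** The purpose is to link $\mathrm{supp}(x)$, defined by derivations, to algebraic dependence.

**Lemma 4.** Let $S\subseteq T$ be a finite set, minimal under inclusion such that $x$ is algebraic over $\mathbb Q(S)$. Then $S=\mathrm{supp}(x)$. In particular $\mathrm{supp}(x)$ is finite and $x$ is algebraic over $\mathbb Q(\mathrm{supp}(x))$.

Proof. If $t\in T\setminus S$, then $\partial_t$ vanishes on $\mathbb Q(S)$, hence at $x$, which is algebraic over it. So $t\notin\mathrm{supp}(x)$.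

Let $t\in S$ and put $k=\mathbb Q(S\setminus\{t\})$. By minimality $x$ is not algebraic over $k$. We claim that $t$ is algebraic over $k(x)$. Clear denominators in an equation for $x$ over $\mathbb Q(S)$ to get a nonzero polynomial in $X$ with coefficients in $k[t]$ that vanishes at $x$. Collecting powers of $t$, write it as $\sum_jc_j(X)t^j$ with $c_j\in k[X]$ not all zero. If $c_j\ne0$, then $c_j(x)\neq0$, since $x$ is transcendental over $k$. So $\sum_jc_j(x)t^j=0$ is a nontrivial equation for $t$ over $k(x)$. Now suppose $\partial_tx=0$. Then $\partial_t$ vanishes on $k$ and at $x$, hence on $k(x)$, hence at $t$. But $\partial_tt=1$. So $\partial_tx\ne0$ and $t\in\mathrm{supp}(x)$.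

For the last sentence, $x$ is algebraic over $\mathbb Q(T)$, hence over $\mathbb Q(S)$ for some finite $S\subseteq T$; pass to a minimal one. $\square$

**Step 2. The pieces.** We define the sorting data. For $x>0$ let $F(x)=\{i\in J:\mathrm{supp}(x)\cap C_i\ne\emptyset\}$, a finite set. For $i\in F(x)$ let $m_i(x)=\max(\mathrm{supp}(x)\cap C_i)$, the maximum in the usual order of $\mathbb R$. For finite $F\subseteq J$ and $\varepsilon:F\to\{1,-1\}$ put
$$A_{F,\varepsilon}=\{x>0:\ F(x)=F,\ \operatorname{sgn}\partial_{m_i(x)}x=\varepsilon_i\text{ for all }i\in F\}.$$
Each $x>0$ lies in exactly one of these sets. For instance, if $t'<t$ both lie in $C_i$ and $N$ is large, then $N+t'-t$ lies in the piece with $F=\{i\}$ and $\varepsilon_i=-1$.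

**Step 3. There are exactly $\lambda$ pieces.** We check that each is nonempty and count. Choose $t_i\in C_i$ for $i\in F$. For large $N\in\mathbb N$ the number $x=N+\sum_{i\in F}\varepsilon_it_i$ is positive. The $t_i$ are distinct, so $\partial_{t_i}x=\varepsilon_i$, and the other $\partial_sx$ vanish. Hence $x\in A_{F,\varepsilon}$. The infinite set $J$ has $\lambda$ finite subsets, and each carries finitely many $\varepsilon$. So there are exactly $\lambda$ pairs $(F,\varepsilon)$.

**Step 4. Each piece is a semiring.** This is where the leading sign pays off. Let $x,y\in A_{F,\varepsilon}$ and let $z=x+y$ or $z=xy$. By (3), $\partial_tz=a\,\partial_tx+b\,\partial_ty$ for all $t\in T$, with $a,b>0$ not depending on $t$. If $t\in C_i$ with $i\notin F$, then $\partial_tx=\partial_ty=0$, so $\partial_tz=0$. Let $i\in F$ and $m=\max(m_i(x),m_i(y))$. For $t\in C_i$ with $t>m$, again $\partial_tx=\partial_ty=0$ and $\partial_tz=0$. At $t=m$, each of $\partial_mx,\partial_my$ is $0$ or has sign $\varepsilon_i$ (if $\partial_mx\neq0$ then $m=m_i(x)$, and likewise for $y$), and at least one is nonzero. So $\operatorname{sgn}\partial_mz=\varepsilon_i$ and $m_i(z)=m$. Hence $F(z)=F$ and $z\in A_{F,\varepsilon}$.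

**Step 5. Each piece is Borel.** We present $A_{F,\varepsilon}$ as a countable union of injective projections of Borel sets. If $F=\emptyset$, then by Lemma 4 the piece $A_{\emptyset,\emptyset}$ is the set of positive algebraic numbers, which is countable. (Algebraic numbers have empty support by the second textbook fact.)

Let $F\ne\emptyset$. For integers $n_i\ge1$ $(i\in F)$ and $f\in\mathbb Z[X,Y_{i,k}:i\in F,1\le k\le n_i]$ let $R_f$ be the set of all tuples $(x,(t_{i,k}))$ such that, for all $i\in F$ and all $k$,
$$x>0,\quad t_{i,k}\in C_i,\quad t_{i,1}>\dots>t_{i,n_i},\quad f=0,\quad f_X\ne0,\quad f_{Y_{i,k}}\ne0,\quad\operatorname{sgn}(-f_{Y_{i,1}}/f_X)=\varepsilon_i, \tag{4}$$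
the polynomials being evaluated at $(x,t)$. The set $R_f$ is Borel. There are countably many choices of $(n_i)$ and $f$.

First, $R_f$ projects into $A_{F,\varepsilon}$, injectively. Let $(x,t)\in R_f$. The $t_{i,k}$ are pairwise distinct elements of $T$, by the strict inequalities and the disjointness of the $C_i$. Applying $\partial_s$ $(s\in T)$ to $f(x,t)=0$ and using (1),
$$f_X(x,t)\,\partial_sx+\sum_{i,k}f_{Y_{i,k}}(x,t)\,\partial_st_{i,k}=0,$$
where $\partial_st_{i,k}$ is $1$ if $s=t_{i,k}$ and $0$ otherwise. So
$$\partial_{t_{i,k}}x=-f_{Y_{i,k}}/f_X\ne0, \tag{5}$$
and $\partial_sx=0$ for every other $s$. Hence $\mathrm{supp}(x)$ is the set of all the $t_{i,k}$. It follows that $F(x)=F$, that $m_i(x)=t_{i,1}$, and, by the last condition in (4), that $x\in A_{F,\varepsilon}$. Moreover $x$ determines $t$: the numbers $t_{i,1},\dots,t_{i,n_i}$ list $\mathrm{supp}(x)\cap C_i$ in decreasing order. So $\pi:(x,t)\mapsto x$ is injective on $R_f$, and $\pi(R_f)$ is Borel by the Lusin–Souslin theorem (an injective Borel image of a Borel set is Borel).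

Second, every $x\in A_{F,\varepsilon}$ is reached. List $\mathrm{supp}(x)\cap C_i$ as $t_{i,1}>\dots>t_{i,n_i}$ for each $i\in F$. By Lemma 4, $x$ has a minimal polynomial over $\mathbb Q(\mathrm{supp}(x))$. Multiplying it by a common denominator gives $f$ with integer coefficients such that $f(x,t)=0$; and $f_X(x,t)\ne0$, because in characteristic $0$ the derivative of a minimal polynomial does not vanish at its root. Formula (5) holds by the same computation, which needed only $f(x,t)=0$ and $f_X(x,t)\ne0$; here it reads $-f_{Y_{i,k}}/f_X=\partial_{t_{i,k}}x\ne0$, because $t_{i,k}\in\mathrm{supp}(x)$. For $k=1$ the sign is $\varepsilon_i$. So $(x,t)\in R_f$.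

Thus $A_{F,\varepsilon}$ is the union of the countably many Borel sets $\pi(R_f)$.

**Step 6. The compact case.** We sharpen Borel to $F_\sigma$. If all $C_i$ are compact, then in (4) the conditions $t_{i,k}\in C_i$ and $f=0$ are closed. The others are open; the sign condition says $-\varepsilon_if_{Y_{i,1}}f_X>0$. So $R_f$ is the intersection of a closed and an open set in a Euclidean space, hence $\sigma$-compact. Its continuous image $\pi(R_f)$ is $\sigma$-compact, and so is $A_{F,\varepsilon}$. In particular $A_{F,\varepsilon}$ is $F_\sigma$; the countable piece $A_{\emptyset,\emptyset}$ is $F_\sigma$ too.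

**Step 7. Continuum many pieces.** Finally we realize $\mathfrak c$ in ZFC. Take any transcendence basis $T$ and let the $C_i$ be its singletons, so $\lambda=|T|=\mathfrak c$. Every element of $A_{F,\varepsilon}$ is algebraic over $\mathbb Q(\bigcup_{i\in F}C_i)$, a countable field. So each piece is countable. $\square$

**Remark.** Combined with Theorem 1, Theorem 2 shows that no transcendence basis is a countable union of disjoint Borel sets. Otherwise it would be Borel; splitting off countably infinitely many singletons, we could write it as a disjoint union of $\aleph_0$ nonempty Borel sets and obtain $\aleph_0\in\mathrm{Spec}$. So when $\mathfrak c>\aleph_1$, the target is a partition of a transcendence basis into exactly $\aleph_1$ nonempty Borel sets, the smallest number that is not excluded. We shall force one.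

## Compact sets across models

We want to build compact sets in forcing extensions. A compact set of a small model must be given a meaning in a larger one.

**Definition (code).** Let $\mathbb U$ be the countable set of all finite (possibly empty) sets of pairwise disjoint compact intervals of positive length with rational endpoints. A code of a compact set $D\subseteq\mathbb R$ is a nonempty $c\subseteq\mathbb U$ with $D=\bigcap_{\mathcal U\in c}\bigcup\mathcal U$.

For example, $\{\{[0,1]\}\}$ codes $[0,1]$, $\{\emptyset\}$ codes $\emptyset$, and the set of all $\{[q,r]\}$ with $q<\sqrt2<r$ rational codes $\{\sqrt2\}$. Every compact $D\neq\emptyset$ has a code. For $n\ge1$ let $\mathcal U_n$ be the set of connected components of the union of the finitely many intervals $[\frac kn,\frac{k+1}n]$ ($k\in\mathbb Z$) that meet $D$. Then $D\subseteq\bigcup\mathcal U_n$, all points of $\bigcup\mathcal U_n$ have distance at most $\frac1n$ from $D$, and $\{\mathcal U_n:n\ge1\}$ codes $D$.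

**Definition (reinterpretation).** Let $M\subseteq N$ be transitive models of ZFC with the same ordinals. A compact set $D$ of $M$ is reinterpreted in $N$ as the compact set which a code of $D$ defines in $N$. For example, $[0,1]^M$ becomes $[0,1]^N$, which gains points if $N$ has new reals, while $\{z\}$ stays $\{z\}$.

A $\Pi^1_1$ statement has the form "for all reals, $\varphi$", where $\varphi$ is arithmetic in the reals and the given parameters. Mostowski's theorem says that $\Pi^1_1$ statements with parameters in $M$ are absolute between $M$ and $N$. The relation "$x\in D$" is arithmetic in $x$ and a code $c$ of $D$, since it says $x\in\bigcup\mathcal U$ for all $\mathcal U\in c$. So the following are $\Pi^1_1$ in the codes, hence absolute: "$D=D'$", "$D\cap D'=\emptyset$", "$D=\emptyset$", "$D=\{z\}$", and "$D_1\cup\dots\cup D_m$ is algebraically independent". The first of these shows that reinterpretation does not depend on the code. Also, a point of $D$ in $M$ remains in the reinterpreted $D$, so reinterpretation only enlarges sets. From now on compact sets are always reinterpreted in larger models.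

## A poset adding an independent compact set

Suppose a model $M$ has already built pairwise disjoint compact sets with algebraically independent union $I$, and that $W$ completes $I$ to a transcendence basis. We want a new compact set $C$ that catches prescribed elements of $W$ and keeps the family disjoint and independent, including all the points that appear in the larger model. So a condition should confine $C$ to finitely many intervals and promise finitely many points of $W$.

**Setting.** In a model $M$ of ZFC let $\mathcal C$ be a family of pairwise disjoint compact sets (possibly empty), $I=\bigcup\mathcal C$, and let $W\subseteq\mathbb R$ be disjoint from $I$ with $I\cup W$ algebraically independent.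

**Definition (the poset $\mathbb P(W)$).** $\mathbb P(W)$ consists of a largest element $\mathbf 1$ and all pairs $p=(\mathcal U_p,s_p)$ with $\mathcal U_p\in\mathbb U$ and $s_p\subseteq W\cap\bigcup\mathcal U_p$ finite, ordered by
$$q\le p\iff\textstyle\bigcup\mathcal U_q\subseteq\bigcup\mathcal U_p\ \text{ and }\ s_q\supseteq s_p.$$
For a generic filter $H$ put $C_H=\bigcap\{\bigcup\mathcal U_p:p\in H,\ p\ne\mathbf 1\}$, a compact set.

For example, if $w\in W\cap[0,1]$, the condition $(\{[0,1],[2,3]\},\{w\})$ promises $C_H\subseteq[0,1]\cup[2,3]$ and, by Lemma 6 below, $w\in C_H$. The set $C_H$ may be empty, for example if $(\emptyset,\emptyset)\in H$. Nothing below requires $C_H\ne\emptyset$; empty sets are discarded at the end.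

**Definition ($\sigma$-centered).** A poset is $\sigma$-centered if it is a union of countably many pieces such that any finitely many conditions in the same piece have a common extension. Every countable poset is an example, with one-element pieces.

**Lemma 5.** $\mathbb P(W)$ is $\sigma$-centered.

Proof. Conditions $(\mathcal U,s_1),\dots,(\mathcal U,s_k)$ with the same $\mathcal U$ have the common extension $(\mathcal U,\bigcup_js_j)$. Since $\mathbb U$ is countable, this gives countably many centered pieces; $\mathbf 1$ may be added to any of them. $\square$

**Lemma 6.** If $p\in H$ and $p\ne\mathbf 1$, then $s_p\subseteq C_H$.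

Proof. Let $q\in H\setminus\{\mathbf 1\}$ and pick $r\in H$ with $r\le p,q$. Then $r\neq\mathbf 1$ and $s_p\subseteq s_r\subseteq\bigcup\mathcal U_r\subseteq\bigcup\mathcal U_q$. As $q$ was arbitrary, $s_p\subseteq C_H$. $\square$

**Lemma 7.** In $M[H]$, $C_H$ is disjoint from every $D\in\mathcal C$ (reinterpreted), and $C_H\cup\bigcup\{D:D\in\mathcal C\}$ is algebraically independent.

The point to overcome is that $C_H$ and the reinterpreted $D$ may contain points that are not in $M$, about which independence in $M$ says nothing directly. So we make each inequality $f\neq0$ hold on whole boxes already in $M$, and transfer that by absoluteness.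

**Step 1. The sets to be met.** In $M$ fix $n\ge1$, $l\ge0$, a nonzero $f\in\mathbb Z[x_1,\dots,x_n,y_1,\dots,y_l]$, sets $D_1,\dots,D_l\in\mathcal C$ (repetitions allowed) and a rational $\delta>0$. Let
$$L=\{y\in D_1\times\dots\times D_l:\ |y_i-y_{i'}|\ge\delta\text{ for }i\ne i'\},$$
a compact set; the margin $\delta$ keeps coordinates apart. Let $E$ be the set of all $q\ne\mathbf 1$ such that

(a) all members of $\mathcal U_q$ have length $<\delta$, and

(b) for all pairwise distinct $U_1,\dots,U_n\in\mathcal U_q$: $f(x,y)\ne0$ for all $x\in U_1\times\dots\times U_n$ and $y\in L$.

**Step 2. $E$ is dense.** We shrink intervals around the promised points. Since $(\emptyset,\emptyset)\le\mathbf 1$, it suffices to extend a given $p\ne\mathbf 1$. Let $s_p=\{w_1,\dots,w_r\}$ with distinct $w_i$, $r\ge0$. Let $\iota:\{1,\dots,n\}\to\{1,\dots,r\}$ be injective and $y\in L$. The numbers $w_{\iota(1)},\dots,w_{\iota(n)},y_1,\dots,y_l$ are pairwise distinct: the $w$'s are distinct, the $y$'s differ by at least $\delta$, and $W\cap I=\emptyset$. They lie in the algebraically independent set $W\cup I$, so $f(w_{\iota(1)},\dots,w_{\iota(n)},y)\ne0$. For fixed $\iota$ this continuous function of $y$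 has no zero on the compact set $L$, so its absolute value is bounded away from $0$ on $L$. By uniform continuity of $f$ on bounded sets, and since there are finitely many $\iota$, there is $\epsilon>0$ such that for every $\iota$
$$f(x,y)\ne0\quad\text{whenever }y\in L\text{ and }|x_k-w_{\iota(k)}|\le\epsilon\text{ for all }k. \tag{6}$$

Each $w_i$ is transcendental, hence not a rational endpoint, so it lies in the interior of $\bigcup\mathcal U_p$. Choose pairwise disjoint compact intervals $J_i\subseteq\bigcup\mathcal U_p$ with rational endpoints, of positive length $<\min(\epsilon,\delta)$, with $w_i\in J_i$. Put $q=(\{J_1,\dots,J_r\},s_p)$. Then $q\le p$ and (a) holds. Pairwise distinct $U_1,\dots,U_n\in\mathcal U_q$ have the form $U_k=J_{\iota(k)}$ with $\iota$ injective, so (b) follows from (6). If $r<n$, then (b) is vacuous; if $r=0$, then $q=(\emptyset,\emptyset)$.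

**Step 3. Transfer to $M[H]$.** We now treat arbitrary points of the extension. In $M[H]$ let $x_1,\dots,x_n\in C_H$ be pairwise distinct, $n\ge1$, let $y_1,\dots,y_l$ be pairwise distinct with $y_i\in D_i\in\mathcal C$ (reinterpreted), and let $f\ne0$ be an integer polynomial. Let $\delta>0$ be a rational smaller than all $|x_i-x_{i'}|$ and $|y_i-y_{i'}|$ $(i\ne i')$. The data $n,l,f,(D_i),\delta$ lie in $M$, so there is $q\in H\cap E$ for these data. Each $x_i$ lies in $C_H\subseteq\bigcup\mathcal U_q$. By (a), two different $x_i$ cannot lie in the same member of $\mathcal U_q$. So the $x_i$ lie in pairwise distinct members $U_i$. Condition (b) is $\Pi^1_1$ in the codes of the $D_i$, so it holds in $M[H]$ with $L$ reinterpreted, and $y$ belongs to the reinterpreted $L$. Hence $f(x,y)\ne0$.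

**Step 4. Conclusion of Lemma 7.** It remains to read off both claims. Applying Step 3 to $f=x_1-y_1$ gives $C_H\cap D=\emptyset$ for every $D\in\mathcal C$. A tuple of distinct points of $C_H\cup\bigcup\{D:D\in\mathcal C\}$ with at least one entry in $C_H$ is covered by Step 3. A tuple with no entry in $C_H$ lies in a finite union $D_1\cup\dots\cup D_m$ of members of $\mathcal C$; this union was algebraically independent in $M$, and remains so in $M[H]$ by absoluteness. $\square$

## An iteration of length $\omega_1$: proof of Theorem 3

A condition of $\mathbb P(W)$ promises only finitely many elements of $W$, and the extension may contain new reals. So we repeat the step $\omega_1$ times: every real will appear at some stage before $\omega_1$ and can then be caught at a later one. This adds at most $\aleph_1$ compact sets, for any value of $\mathfrak c$.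

We use the following standard facts on finite-support iterations and ccc forcing. A finite-support iteration of posets forced to be ccc is ccc (Solovay–Tennenbaum). A ccc poset preserves cardinals. If $\mathbb D$ is dense in $\mathbb P$, every subset of $\omega$ in the extension has a name given by an $\omega$-sequence of antichains contained in $\mathbb D$. A generic filter for a finite-support product projects to generic filters of the factors.

Let $\mu=\mathfrak c$ in $V$, and let $\Lambda\in V$ be a nonempty set of uncountable cardinals $\le\mu$; then $|\Lambda|\le\mu$. For the question itself take $\Lambda=\{\aleph_1\}$, and all products below become trivial. For Theorem 3 take all cardinals in $[\aleph_1,\mu]$. In $V$ fix a transcendence basis $T_0$ of $\mathbb R$ over $\mathbb Q$, so $|T_0|=\mu$, and for each $\lambda\in\Lambda$ a set $Z_\lambda\subseteq T_0$ with $|Z_\lambda|=\lambda$. The singletons from $Z_\lambda$ will guarantee that the number of pieces is exactly $\lambda$.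

**Step 1. Definition of the iteration.** We build a finite-support iteration $\langle\mathbb P_\xi,\dot{\mathbb Q}_\xi:\xi<\omega_1\rangle$ with limit $\mathbb P_{\omega_1}$, and write $G_\xi$ for the generic filter of $\mathbb P_\xi$. Inductively, for $\lambda\in\Lambda$ there will be compact sets $C^\lambda_\eta$ coded in $V[G_{\eta+1}]$; put
$$\mathcal C^\lambda_\xi=\{\{z\}:z\in Z_\lambda\}\cup\{C^\lambda_\eta:\eta<\xi\},\qquad I^\lambda_\xi=\bigcup\mathcal C^\lambda_\xi.$$
The inductive hypothesis is

$(\mathrm{IH})_\xi$: in $V[G_\xi]$, for every $\lambda\in\Lambda$, the sets $\{z\}$ $(z\in Z_\lambda)$ and $C^\lambda_\eta$ $(\eta<\xi)$ are pairwise disjoint and $I^\lambda_\xi$ is algebraically independent.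

At stage $\xi$, in $V[G_\xi]$, choose for each $\lambda\in\Lambda$ a set $W^\lambda_\xi\subseteq\mathbb R$ disjoint from $I^\lambda_\xi$ such that $I^\lambda_\xi\cup W^\lambda_\xi$ is a transcendence basis of $\mathbb R$. This is possible by $(\mathrm{IH})_\xi$. Let $\mathbb Q_\xi$ be the finite-support product of the posets $\mathbb P(W^\lambda_\xi)$, $\lambda\in\Lambda$. The generic filter for $\mathbb Q_\xi$ projects to filters $H_\lambda$ that are $\mathbb P(W^\lambda_\xi)$-generic over $V[G_\xi]$. Let $C^\lambda_\xi=C_{H_\lambda}$.

**Step 2. $(\mathrm{IH})_\xi$ holds for all $\xi\le\omega_1$.** This keeps the construction going and gives independence at the end. $(\mathrm{IH})_0$ holds because $Z_\lambda\subseteq T_0$. Given $(\mathrm{IH})_\xi$, apply Lemma 7 with $M=V[G_\xi]$, $\mathcal C=\mathcal C^\lambda_\xi$ and $W=W^\lambda_\xi$. Together with absoluteness of disjointness for the old sets, it gives the required properties of $\mathcal C^\lambda_{\xi+1}$ in $V[G_\xi][H_\lambda]$. Disjointness and algebraic independence involve only finite subfamilies, for which they are absolute; so they hold in the larger model $V[G_{\xi+1}]$. Let $\xi\le\omega_1$ be a limit. Any finite subfamily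 of $\mathcal C^\lambda_\xi$ is contained in $\mathcal C^\lambda_\eta$ for some $\eta<\xi$, so its required properties hold in $V[G_\eta]$, and by absoluteness in $V[G_\xi]$.

**Step 3. All $\mathbb P_\xi$ are ccc.** This preserves cardinals. A finite-support product of $\sigma$-centered posets is ccc. Indeed, given uncountably many conditions, thin out to uncountably many whose finite supports form a $\Delta$-system with finite root. At each of the finitely many coordinates of the root there are countably many centered pieces, so we can thin out further until, at each such coordinate, all conditions lie in the same piece. Any two of the remaining conditions are compatible: extend at each coordinate of the root by centeredness, and elsewhere at most one of the two is nontrivial. So by Lemma 5 each $\mathbb Q_\xi$ is forced to be ccc, and by the Solovay–Tennenbaum theorem $\mathbb P_\xi$ is ccc for all $\xi\le\omega_1$.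

**Step 4. $\mathfrak c=\mu$ in $V[G_{\omega_1}]$.** We show by induction on $\xi\le\omega_1$ that $\mathbb P_\xi$ has a dense subset $\mathbb D_\xi$ with $|\mathbb D_\xi|\le\mu$.

First, such a $\mathbb D_\xi$ implies that $\mathbb P_\xi$ forces $\mathfrak c=\mu$. Every subset of $\omega$ in $V[G_\xi]$ has a name given by an $\omega$-sequence of antichains contained in $\mathbb D_\xi$. These are countable by Step 3, so there are at most $(\mu^{\aleph_0})^{\aleph_0}=\mu$ such names (recall $\mu=2^{\aleph_0}$ in $V$). Hence $\mathfrak c\le\mu$ in $V[G_\xi]$. Since $V$ has $\mu$ reals and $\mu$ remains a cardinal, $\mathfrak c\ge\mu$.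

Now the induction. The case $\xi=0$ is trivial.

Successor: let $\mathbb D_\xi$ be given. In $V[G_\xi]$ we have $\mathfrak c=\mu$, so each $\mathbb P(W^\lambda_\xi)$ has size at most $\mu$, and the finite-support product $\mathbb Q_\xi$ of $|\Lambda|\le\mu$ of them has size at most $\mu$. Choose $\mathbb P_\xi$-names $\dot e_\nu$ $(\nu<\mu)$ that are forced to enumerate $\dot{\mathbb Q}_\xi$, possibly with repetitions. Let $\mathbb D_{\xi+1}$ consist of all $p'{}^\frown\dot e_\nu$ with $p'\in\mathbb D_\xi$ and $\nu<\mu$. It has size at most $\mu$. It is dense: given $p^\frown\dot q$, some extension of $p$ decides a $\nu$ with $\dot q=\dot e_\nu$, and below it there is $p'\in\mathbb D_\xi$. Then $p'\Vdash\dot q=\dot e_\nu$, so $p'{}^\frown\dot e_\nu\le p^\frown\dot q$.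

Limit: let $\mathbb D_\xi$ consist of all elements of the $\mathbb D_\eta$, $\eta<\xi$, prolonged by $\mathbf 1$ on $[\eta,\xi)$. Its size is at most $\aleph_1\cdot\mu=\mu$. It is dense, because every $p\in\mathbb P_\xi$ has finite support, contained in some $\eta<\xi$; extend $p\restriction\eta$ into $\mathbb D_\eta$.

**Step 5. In $V[G_{\omega_1}]$ every real is algebraic over $\mathbb Q(I^\lambda_{\omega_1})$.** This is where the length $\omega_1$ is used. By the ccc, every real of $V[G_{\omega_1}]$ has a name involving only countably many conditions. Their supports are finite, so all these supports are contained in some $\xi<\omega_1$, and the real lies in $V[G_\xi]$.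

Fix $\lambda\in\Lambda$, a $\mathbb P_\xi$-name $\dot z$ for a real with $\xi<\omega_1$, and a condition $p\in\mathbb P_{\omega_1}$. Choose $\zeta$ with $\xi\le\zeta<\omega_1$ and $\mathrm{supp}(p)\subseteq\zeta$. In $V[G_\zeta]$ the set $I^\lambda_\zeta\cup W^\lambda_\zeta$ is a transcendence basis, so the value $z$ of $\dot z$ is algebraic over $\mathbb Q(I^\lambda_\zeta\cup s)$ for some finite $s\subseteq W^\lambda_\zeta$. Choose a positive integer $N$ with $s\subseteq[-N,N]$. Let $\dot q$ be a $\mathbb P_\zeta$-name for the condition of $\mathbb Q_\zeta$ whose $\lambda$-coordinate is $(\{[-N,N]\},s)$, for such $s$ and $N$, and whose other coordinates are $\mathbf 1$. Since $p(\zeta)=\mathbf 1$, we may extend $p$ by setting $p(\zeta)=\dot q$. By Lemma 6 this extension forces $s\subseteq C^\lambda_\zeta$, hence forces $\dot z$ to be algebraic over $\mathbb Q(I^\lambda_{\zeta+1})$. Reinterpretation in larger models only enlarges the sets, so it forces $\dot z$ to be algebraic over $\mathbb Q(I^\lambda_{\omega_1})$. As $p$ was arbitrary, conditions forcing this are dense, and the claim follows.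

**Step 6. Counting the pieces.** We collect the partition. In $V[G_{\omega_1}]$, for each $\lambda\in\Lambda$, the set $I^\lambda_{\omega_1}$ is algebraically independent by $(\mathrm{IH})_{\omega_1}$, and every real is algebraic over $\mathbb Q(I^\lambda_{\omega_1})$ by Step 5. So it is a transcendence basis. It is the disjoint union of the $\lambda$ singletons $\{z\}$, $z\in Z_\lambda$, and of those $C^\lambda_\eta$ $(\eta<\omega_1)$ that are nonempty, of which there are at most $\aleph_1\le\lambda$. Altogether these are exactly $\lambda$ nonempty compact sets.

Take $\Lambda$ to be the set of all cardinals in $[\aleph_1,\mu]$; by the ccc these are the same in $V$ and in $V[G_{\omega_1}]$, and $\mathfrak c=\mu$ there by Step 4. This proves the first assertion of Theorem 3. By Theorem 2, applied in $V[G_{\omega_1}]$, $(0,\infty)$ decomposes into exactly $\lambda$ $F_\sigma$ semirings for each such $\lambda$. Trivially $1\in\mathrm{Spec}$, with the $F_\sigma$ piece $(0,\infty)$, and by Theorem 1 no other $\kappa$ occurs. $\square$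

## Independence from ZFC and the range of the spectrum

**Corollary 8.** The statement "every decomposition of $(0,\infty)$ into $\kappa$ Borel semirings has $\kappa=1$ or $\kappa=\mathfrak c$" is independent of ZFC.

Proof. "Yes" is consistent: CH is consistent, and under CH Theorem 1 gives $\kappa=1$ or $\kappa=\mathfrak c$ for every such decomposition; the case $\kappa=\mathfrak c$ really occurs, by Theorem 2. MA also implies $\mathrm{Spec}=\{1,\mathfrak c\}$, so "yes" is consistent with $\mathfrak c>\aleph_1$ as well.

"No" is consistent: start from a model $V$ of $\mathfrak c\ge\aleph_2$ (Cohen) and run the iteration with $\Lambda=\{\aleph_1\}$. In the extension $\mathfrak c=\mu\ge\aleph_2$, since $\mathfrak c$ and all cardinals are preserved. Some transcendence basis is a disjoint union of exactly $\aleph_1$ nonempty compact sets, so by Theorem 2 $(0,\infty)$ decomposes into exactly $\aleph_1$ $F_\sigma$ semirings. Here $\kappa=\aleph_1\notin\{1,\mathfrak c\}$. $\square$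

Theorems 1 and 2 together say that ZFC proves
$$\{1,\mathfrak c\}\subseteq\mathrm{Spec}\subseteq\{1\}\cup[\max(\mathrm{cov}(\mathcal N),\mathrm{cov}(\mathcal M)),\mathfrak c]. \tag{7}$$
The minimal value $\{1,\mathfrak c\}$ holds under CH or MA. The maximal conceivable value $\{1\}\cup[\aleph_1,\mathfrak c]$ can be forced, by Theorem 3, with a ccc forcing that does not change the value of $\mathfrak c$; by (7), both covering numbers equal $\aleph_1$ in that extension. The complexity $F_\sigma$ of the pieces is optimal in the sense that for $\kappa>1$ no piece is ever $G_\delta$. In particular no piece is relatively closed in $(0,\infty)$, since a relatively closed subset of $(0,\infty)$ is $G_\delta$.
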